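\title{Maximal hypertriangulations of planar point sets are maximum}

\begin{abstract}
Let $A$ be a generic set of $n$ points in the plane. A level-$k$ hypertriangulation of $A$ is a triangulation of the convex hull of the averages of the $k$-element subsets of $A$ by triangles of two prescribed types, white and black. We prove that every level-$k$ hypertriangulation that cannot be refined has the maximum number of triangles. The reason is an invariant: the number of triangles plus twice the number of available one-point refinements is the same for all level-$k$ hypertriangulations of $A$. We obtain it by summing explicit edge weights built from angles. We also compute the maximum number of triangles, and we determine the pairs $(A,k)$ for which all level-$k$ hypertriangulations have equally many triangles.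
\end{abstract}

\section{Introduction}\label{sec:intro}

Take $n$ points in the plane, no three on a line, and triangulate their convex hull using some of the points as vertices. As long as a point is unused, it lies inside a triangle, and joining it to the three corners refines the triangulation. So the triangulations that cannot be refined are those that use all points, and by Euler's formula they all have the same number of triangles. This paper proves the same conclusion for triangulations whose vertices are averages of $k$ of the points. There the argument above breaks down, because most unused averages cannot be inserted.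

\subsection*{Hypertriangulations}
Let $A\subseteq\mathbb R^2$ be a set of $n$ points. For a $k$-element subset $I\subseteq A$, $1\le k\le n-1$, let
\[
a_I=\frac1k\sum_{p\in I}p ,\qquad A^{(k)}=\{a_I : I\subseteq A,\ |I|=k\}.
\]
We call $I$ the \emph{label} of $a_I$. The set $A$ is \emph{generic} if for every $1\le k\le n-1$ the points $a_I$ with $|I|=k$ are pairwise distinct and no three of them are collinear. For $k=1$ this says that no three points of $A$ are collinear. We write $J+x=J\cup\{x\}$ and $L-x=L\setminus\{x\}$, and $xyz$ for the triangle spanned by $x,y,z\in A$.

Fix $k$. Two kinds of triangles with vertices in $A^{(k)}$ are allowed.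
\begin{itemize}
\item The \emph{white} triangle $(J;xyz)$ has vertices $a_{J+x},a_{J+y},a_{J+z}$, where $|J|=k-1$ and $x,y,z\in A\setminus J$ are distinct. It is the image of $xyz$ under $v\mapsto\frac1k\bigl(\sum_{p\in J}p+v\bigr)$.
\item The \emph{black} triangle $(L;xyz)$ has vertices $a_{L-x},a_{L-y},a_{L-z}$, where $|L|=k+1$ and $x,y,z\in L$ are distinct. It is the image of $xyz$ under $v\mapsto\frac1k\bigl(\sum_{p\in L}p-v\bigr)$.
\end{itemize}
A \emph{triangulation} of a convex polygon is a finite set of nondegenerate triangles whose union is the polygon and any two of which meet in a common edge, in a common vertex, or not at all. A \emph{level-$k$ hypertriangulation} of $A$ is a triangulation of $\operatorname{conv}A^{(k)}$ all of whose triangles are white or black. Not every point of $A^{(k)}$ needs to be a vertex. At level $1$ all triangles are white with $J=\emptyset$, and we recover the triangulations of the first paragraph.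

The two colors have a common origin. Consider the hypersimplex $P=\{t\in[0,1]^A:\sum_pt_p=k\}$. A face of $P$ is obtained by turning some of the defining inequalities into equations, that is, by setting $t=1$ on a set $J$ and $t=0$ outside $J\cup E$, with $E$ disjoint from $J$. The face has dimension $|E|-1$ if $0<k-|J|<|E|$, and it is a $0/1$-vector or empty otherwise. So the vertices of $P$ are the indicator vectors of the $k$-sets, and the $2$-faces have $|E|=3$ and $|J|\in\{k-1,k-2\}$. The linear map $t\mapsto\frac1k\sum_pt_p\,p$ sends the vertex $I$ to $a_I$, and it sends the $2$-faces to the white and the black triangles. A level-$k$ hypertriangulation triangulates the shadow of $P$ by shadows of $2$-faces of $P$.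

\subsection*{The question}
A level-$k$ hypertriangulation $T'$ \emph{refines} $T$ if every triangle of $T$ is a union of triangles of $T'$. We call $T$ \emph{maximal} if no level-$k$ hypertriangulation other than $T$ refines it, and \emph{maximum} if no level-$k$ hypertriangulation of $A$ has more triangles. It is known that for $A$ in convex position all level-$k$ hypertriangulations have the same number of triangles. For arbitrary generic $A$, the following problem comes from Edelsbrunner, Garber and Saghafian \cite{EGS}.

\begin{quote}
\emph{Is every maximal level-$k$ hypertriangulation of a finite generic set $A\subseteq\mathbb R^2$ maximum?}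
\end{quote}

Level $1$ and convex position suggest the answer yes. On the other hand, for $k\ge2$ maximal hypertriangulations may have different vertex sets and different numbers of white triangles (Example~\ref{ex:five}), so one could imagine that an early choice of vertices blocks later refinements and leads to a dead end with few triangles. This does not happen. For $n=2$ there are no triangles and nothing to prove, so \emph{from now on $A$ is generic, $n\ge3$, and $1\le k\le n-1$.}

\subsection*{Results}
Let $T$ be a level-$k$ hypertriangulation and $N(T)$ its number of triangles. A \emph{site} of $T$ is a pair consisting of a triangle of $T$ and a point $q\in A$ in the interior of $xyz$, such that either the triangle is white, $(J;xyz)$, and $q\notin J$, or it is black, $(L;xyz)$, and $q\in L$. Let $s(T)$ be the number of sites. At a white site, the affine map that carries $xyz$ onto $(J;xyz)$ carries $q$ to the interior point $a_{J+q}$, and we may replace $(J;xyz)$ by the white triangles $(J;qxy)$, $(J;qyz)$, $(J;qzx)$. At a black site, the affine map carries $q$ to the interior point $a_{L-q}$, and we may replace $(L;xyz)$ by the black triangles $(L;qxy)$, $(L;qyz)$, $(L;qzx)$. Either way we obtain a level-$k$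 hypertriangulation that refines $T$ and has two more triangles. We call this a \emph{one-point insertion}.

\begin{theorem}\label{thm:main}
There is a number $G=G(A,k)$ such that $N(T)+2s(T)=G$ for every level-$k$ hypertriangulation $T$ of $A$. Consequently,
\[
T\text{ is maximal}\iff s(T)=0\iff N(T)=G\iff T\text{ is maximum},
\]
and every $T$ can be refined to a maximum one by exactly $s(T)$ one-point insertions.
\end{theorem}

For $1\le i\le n-1$ let $f_i$ be the number of vertices, equivalently edges, of the polygon $\operatorname{conv}A^{(i)}$.

\begin{theorem}\label{thm:value}
We have
\[
G(A,k)=2k(n-k)-f_k+2\sum_{i=1}^{k-1}(k-i)(n-f_i).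
\]
Equivalently, the maximal level-$k$ hypertriangulations are exactly those with $k(n-k)+1+\sum_{i=1}^{k-1}(k-i)(n-f_i)$ vertices.
\end{theorem}

The set $A$ is in \emph{convex position} if each of its points is a vertex of $\operatorname{conv}A$.

\begin{theorem}\label{thm:class}
All level-$k$ hypertriangulations of $A$ have the same number of triangles if and only if $A$ is in convex position or $(n,k)=(4,2)$.
\end{theorem}

To prove that $N+2s$ is constant, one could try to connect any two hypertriangulations by local moves and check each move, but this requires knowing that the moves suffice. We avoid moves altogether. We attach a weight to each directed edge so that the weights around a triangle add up to $1$ plus twice the number of its sites. Summing over $T$, interior edges cancel, and what remains is a sum over the boundary of $\operatorname{conv}A^{(k)}$, which does not depend on $T$. Section~\ref{sec:idea} shows this at level $1$ and locates, in an example with five points, the new difficulty at level $2$. Sections \ref{sec:hull} and~\ref{sec:inv} prove Theorem~\ref{thm:main}, Section~\ref{sec:value} evaluates the boundary sum, and Section~\ref{sec:class} proves Theorem~\ref{thm:class}.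

\section{Angles at level one, and five points at level two}\label{sec:idea}

For distinct $q,x,y\in A$ let $\theta_q(x,y)\in(-\pi,\pi)$ be the signed angle from $x-q$ to $y-q$, counterclockwise positive. It is well defined because $q,x,y$ are not collinear, and $\theta_q(y,x)=-\theta_q(x,y)$. We use one elementary fact repeatedly:
\begin{equation}\label{eq:arg}
\begin{array}{c}
\text{if vectors $u,v$ have arguments $a,b$ with $|b-a|<\pi$,}\\
\text{then the signed angle from $u$ to $v$ is $b-a$.}
\end{array}
\end{equation}
For $S\subseteq A$ let $i_S(xyz)$ be the number of points of $S$ in the interior of $xyz$.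

\begin{lemma}\label{lem:angles}
Let $x,y,z\in A$ be in counterclockwise order. Then $\theta_z(x,y)+\theta_x(y,z)+\theta_y(z,x)=\pi$, and for $q\in A\setminus\{x,y,z\}$ the sum $\theta_q(x,y)+\theta_q(y,z)+\theta_q(z,x)$ equals $2\pi$ if $q$ lies in the interior of $xyz$, and $0$ otherwise.
\end{lemma}

\begin{proof}
The first sum is the sum of the interior angles of $xyz$. If $q$ is in the interior, the three angles at $q$ are positive and fill a full turn. Otherwise $q$ lies outside the closed triangle, since it is on no line through two vertices. Then $x-q$, $y-q$, $z-q$ lie in an open half-plane and have arguments $a,b,c$ in an open interval of length $\pi$. By \eqref{eq:arg} the sum is $(b-a)+(c-b)+(a-c)=0$.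
\end{proof}

\subsection*{Level one}
At level $1$ the sites of a triangle $xyz$ are the points of $A$ in its interior, so its contribution to $N+2s$ is $1+2i_A(xyz)$. Lemma~\ref{lem:angles} writes this number as a sum over the three edges. Put
\begin{equation}\label{eq:beta}
\beta(x,y)=\frac1\pi\sum_{q\in A\setminus\{x,y\}}\theta_q(x,y),
\end{equation}
the total angle under which the other points see the directed segment from $x$ to $y$. It is antisymmetric, and for $x,y,z$ in counterclockwise order
\begin{equation}\label{eq:betasum}
\beta(x,y)+\beta(y,z)+\beta(z,x)=1+2\,i_A(xyz),
\end{equation}
because the terms in which $q$ is the vertex opposite to the edge add up to $\pi$, and every other point $q$ contributes $2\pi$ or $0$. Add \eqref{eq:betasum} over the triangles of $T$. An interior edge occurs twice with opposite directions and cancels, so $N(T)+2s(T)$ is the sum of $\beta$ over the edges of $\operatorname{conv}A$. This proves the invariance at level $1$ without counting unused points, and it is the argument that we extend.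

\subsection*{Level two}
An edge of a white or black triangle joins two points $a_{J+x}$ and $a_{J+y}$ with $|J|=k-1$. At white sites only the points $q\notin J$ count, so the first candidate for the weight of the edge from $a_{J+x}$ to $a_{J+y}$ is
\begin{equation}\label{eq:eta}
\eta(J;x\to y)=\frac1\pi\sum_{q\in A\setminus(J\cup\{x,y\})}\theta_q(x,y).
\end{equation}
The next example shows what this weight counts and what it misses.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.15,every node/.style={font=\scriptsize,inner sep=1.8pt}]
\begin{scope}[shift={(0,5)}]
\draw[gray] (0,0)--(12,0)--(14,10)--(2,12)--cycle;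
\fill (0,0) circle(.4) node[below]{1} (12,0) circle(.4) node[below]{2} (14,10) circle(.4) node[above]{3}
      (2,12) circle(.4) node[above]{4} (7,3) circle(.4) node[above]{5};
\end{scope}
\begin{scope}[shift={(18,0)}]
\fill[black!25] (12,0)--(26,10)--(14,10)--cycle (14,10)--(16,22)--(2,12)--cycle;
\draw (12,0) node[below]{12}--(19,3) node[below right]{25}--(26,10) node[right]{23}--(16,22) node[above]{34}
      --(2,12) node[left]{14}--(7,3) node[below left]{15}--cycle;
\draw (7,3)--(14,10)--(12,0)--(26,10)--(14,10)--(16,22) (14,10) node[below right]{13}--(2,12);
\draw[dashed] (14,10)--(21,13)--(26,10) (21,13)--(16,22);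
\filldraw[fill=white] (21,13) circle(.45) node[above left]{35} (14,12) circle(.45) node[above left]{24}
      (9,15) circle(.45) node[right]{45};
\end{scope}
\begin{scope}[shift={(48,0)}]
\fill[black!25] (12,0)--(19,3)--(7,3)--cycle (19,3)--(26,10)--(21,13)--cycle
      (21,13)--(16,22)--(9,15)--cycle (7,3)--(9,15)--(2,12)--cycle;
\draw (12,0) node[below]{12}--(19,3) node[below right]{25}--(26,10) node[right]{23}--(16,22) node[above]{34}
      --(2,12) node[left]{14}--(7,3) node[below left]{15}--cycle;
\draw (7,3)--(19,3)--(21,13)--(7,3)--(9,15)--(21,13)--(26,10) (21,13)--(16,22)--(9,15)--(2,12);
\path (21,13) node[above left]{35} (9,15) node[below right]{45};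
\filldraw[fill=white] (14,10) circle(.45) node[left]{13} (14,12) circle(.45) node[right]{24};
\end{scope}
\end{tikzpicture}
\caption{A set of five points (left) and two of its level-$2$ hypertriangulations, $T$ (middle) and $T'$ (right), magnified by the factor $2$. The midpoint of the points $i$ and $j$ is marked $ij$, black triangles are shaded, and hollow dots are unused midpoints. $T$ has six triangles and one site; inserting the midpoint $35$ (dashed) gives eight triangles. $T'$ has eight triangles and no site.}
\label{fig:five}
\end{figure}

\begin{example}\label{ex:five}
Let $A$ consist of the points $1=(0,0)$, $2=(12,0)$, $3=(14,10)$, $4=(2,12)$, $5=(7,3)$, and let $k=2$. The only triangles of $A$ that contain a point of $A$ in the interior are $123$ and $124$, and both contain $5$. At level $2$ a black triangle $(L;xyz)$ has $L=\{x,y,z\}$, so it has no site, and we denote it by $xyz$. Figure~\ref{fig:five} shows two hypertriangulations of the hexagon $\operatorname{conv}A^{(2)}$: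
\[
\begin{array}{lll}
T: & \text{white }(1;523),\,(1;345),\,(2;153),\,(3;124); & \text{black }123,\,134;\\[2pt]
T': & \text{white }(5;123),\,(5;134),\,(3;245),\,(4;153); & \text{black }125,\,235,\,345,\,145.
\end{array}
\]
The only site of $T$ is $(3;124)$ with $q=5$, so $N(T)+2s(T)=6+2=8$. The triangle $(5;123)$ of $T'$ gives no site because $5\in J$, so $N(T')+2s(T')=8+0=8$. After the insertion, $T$ has six white triangles and interior vertices $a_{13},a_{35}$, whereas $T'$ has four white triangles and interior vertices $a_{35},a_{45}$. Each leaves two points of $A^{(2)}$ unused.

Now add up $\eta$ counterclockwise around triangles. Around $(3;124)$ the edges are $(3;1\to2)$, $(3;2\to4)$, $(3;4\to1)$. The opposite vertices contribute $\pi$ and the point $5$ contributes $2\pi$, so the sum is $3$, as desired. Around the black triangle $123$, with vertices $a_{23},a_{13},a_{12}$ in counterclockwise order, the edges are $(3;2\to1)$, $(1;3\to2)$, $(2;1\to3)$. Now $q$ runs over $4$ and $5$ only and the segments of $123$ are traversed backwards, so the sum is $-2$, although the desired contribution is $1$. In the same way the other white triangles give $1$ and the other black ones give $0$. The total of $\eta$ is $1+1+1+3-2+0=4$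 for $T$ and $1+1+1+1=4$ for $T'$; it must be the same, being a sum over the edges of the hexagon.

What is missing is $3$ on the black triangle $123$ and $1$ on each of the others: on a black triangle $xyz$ it is $1+2i_A(xyz)$, the level-$1$ count \eqref{eq:betasum}. Its total is $3+1=4$ for $T$ and $1+1+1+1=4$ for $T'$. Here the agreement has a visible cause: the triples $123,134$ and the triples $125,235,345,145$ both triangulate the quadrilateral $1234$. In general we need a second edge weight, one that adds up to $0$ around white triangles and to $1+2i_A(xyz)$ around black ones.
\end{example}

\section{Hull edges and summation over a hypertriangulation}\label{sec:hull}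

The cancellation argument needs two things: each edge of $T$ must determine its data $J,x,y$, and the boundary edges of $T$ must not depend on $T$. We describe the boundary first, in a form that also serves in Section~\ref{sec:value}.

For $t\in\mathbb R$ let $\varphi(t)=(\cos t,\sin t)$. The \emph{value} of $p\in A$ at time $t$ is $\langle p,\varphi(t)\rangle$, and we list $A$ in order of decreasing value. Let $(x,y)$ be an ordered pair of distinct points of $A$. There is exactly one time $t_0$ modulo $2\pi$ at which $y-x$ has argument $t_0+\frac\pi2$, and then
\[
\langle y-x,\varphi(t)\rangle=|y-x|\sin(t-t_0).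
\]
So $x$ and $y$ have the same value at time $t_0$, and $y$ overtakes $x$. We call this the \emph{swap} $(x,y)$. No third point shares their value at time $t_0$, since it would be collinear with them. The set $J$ of points with larger value at time $t_0$ consists of the points to the right of the directed line from $x$ to $y$. The \emph{rank} of the swap is $m=|J|+1\in\{1,\dots,n-1\}$: the positions $m,m+1$ of the list are held by $x,y$ just before $t_0$ and by $y,x$ just after. The list changes only at swaps, and swaps that occur at the same time involve disjoint pairs of points.

A \emph{directed edge of level $m$} is a symbol $(J;x\to y)$ with $|J|=m-1$ and distinct $x,y\in A\setminus J$. It stands for the segment from $a_{J+x}$ to $a_{J+y}$. Let $\mathcal H_m$ be the set of directed edges $(J;x\to y)$ that come from swaps $(x,y)$ of rank $m$.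

\begin{lemma}\label{lem:hull}
Let $1\le m\le n-1$. The elements of $\mathcal H_m$ correspond bijectively to the edges of the polygon $\operatorname{conv}A^{(m)}$, directed counterclockwise, and no edge contains a point of $A^{(m)}$ other than its endpoints. In particular $f_m=|\mathcal H_m|$ and $f_1+\dots+f_{n-1}=n(n-1)$.
\end{lemma}

\begin{proof}
The hull is two-dimensional, since it contains a white triangle if $m\le n-2$ and a black one if $m=n-1$. Its edges therefore correspond to the times $t$ modulo $2\pi$ at which $\langle a_I,\varphi(t)\rangle$ is maximized by more than one point, and $\varphi(t)$ is the outer normal. A set $I$ maximizes the sum of the values exactly if no point outside $I$ has a larger value than a point of $I$. So the maximizer is unique unless the $m$-th and the $(m+1)$-st largest values coincide, that is, unless a swap $(x,y)$ of rank $m$ occurs at time $t$. In that case there is only one such swap, and the maximizers are $J+x$ and $J+y$. The edge is the segment between $a_{J+x}$ and $a_{J+y}$, and these are the only points $a_I$ on its line. The counterclockwise direction of an edge with outer normal $\varphi(t)$ has argument $t+\frac\pi2$, which is the argument of $a_{J+y}-a_{J+x}=\frac1m(y-x)$.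 Finally, each of the $n(n-1)$ swaps has exactly one rank.
\end{proof}

Let $T$ be a level-$k$ hypertriangulation. Since the points $a_I$ with $|I|=k$ are distinct, each vertex of $T$ has one label. The three labels of a white triangle have a union of size $k+2$ and intersection $J$, and those of a black triangle have a union $L$ of size $k+1$. So each triangle of $T$ has one color and determines $J$ or $L$ and the set $\{x,y,z\}$. Likewise, each edge of $T$ with a chosen direction is a unique directed edge $(J;x\to y)$ of level $k$.

From now on we list $x,y,z$ counterclockwise in the symbols $(J;xyz)$ and $(L;xyz)$. The maps $v\mapsto v$ and $v\mapsto -v$ both preserve orientation in the plane, so the vertex orders $a_{J+x},a_{J+y},a_{J+z}$ and $a_{L-x},a_{L-y},a_{L-z}$ are counterclockwise as well. Write $L=K\cup\{x,y,z\}$ with $|K|=k-2$. The step from $L-x$ to $L-y$ keeps $K+z$ and replaces $y$ by $x$. Hence the counterclockwise boundary edges are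
\begin{equation}\label{eq:edges}
\begin{array}{llll}
\text{white }(J;xyz): & (J;x\to y), & (J;y\to z), & (J;z\to x);\\[2pt]
\text{black }(L;xyz): & (K+z;y\to x), & (K+x;z\to y), & (K+y;x\to z).
\end{array}
\end{equation}
An \emph{edge weight} is a real function $\psi$ on the directed edges of level $k$ with $\psi(J;y\to x)=-\psi(J;x\to y)$. Its \emph{circulation} $\psi(\triangle)$ around a white or black triangle $\triangle$ is the sum of $\psi$ over the three edges in \eqref{eq:edges}.

\begin{lemma}\label{lem:stokes}
For every edge weight $\psi$ and every level-$k$ hypertriangulation $T$,
\[
\sum_{\triangle\in T}\psi(\triangle)=\sum_{e\in\mathcal H_k}\psi(e).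
\]
\end{lemma}

\begin{proof}
An edge of $T$ that is not contained in the boundary of $\operatorname{conv}A^{(k)}$ belongs to two triangles of $T$, one on each side. Their counterclockwise boundaries traverse it in opposite directions, so its two terms cancel. The remaining edges of $T$ cover the boundary and have endpoints in $A^{(k)}$. By Lemma~\ref{lem:hull} they are exactly the hull edges. Each of them belongs to one triangle of $T$ and is traversed counterclockwise.
\end{proof}

\section{The invariant $N+2s$}\label{sec:inv}

A white triangle $(J;xyz)$ contributes $1+2i_{A\setminus J}(xyz)$ to $N+2s$, and a black triangle $(L;xyz)$ contributes $1+2i_L(xyz)$. We want an edge weight with these circulations, and we begin with the weight $\eta$ from \eqref{eq:eta}.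

\begin{lemma}\label{lem:eta}
The circulation of $\eta$ is $1+2i_{A\setminus J}(xyz)$ around a white triangle $(J;xyz)$ and $-2i_{A\setminus L}(xyz)$ around a black triangle $(L;xyz)$.
\end{lemma}

\begin{proof}
On each edge of the white triangle, $q$ runs over the third point among $x,y,z$ and over $A\setminus(J\cup\{x,y,z\})$. By Lemma~\ref{lem:angles} the third points contribute $\pi$ in total, and each other $q$ contributes $2\pi$ if it is in the interior of $xyz$ and $0$ if not. On each edge of the black triangle, $q$ runs over $A\setminus L$, and the contribution of $q$ is $\theta_q(y,x)+\theta_q(z,y)+\theta_q(x,z)$, which is $-2\pi$ or $0$.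
\end{proof}

So $\eta$ is right on white triangles. On a black triangle it falls short by
\[
1+2i_L(xyz)+2i_{A\setminus L}(xyz)=1+2i_A(xyz)=\beta(x,y)+\beta(y,z)+\beta(z,x),
\]
as in Example~\ref{ex:five}. We need a weight that sees black triangles only.

Area shows how to find it. Let $\beta_0(x,y)=\frac12\det(x,y)$, so that $\beta_0(x,y)+\beta_0(y,z)+\beta_0(z,x)$ is the area of $xyz$. There are two natural edge weights. The first is $\beta_0(x,y)$ itself; by \eqref{eq:edges} it circulates to the area of $xyz$ on white triangles and to minus this area on black ones. The second is $\beta_0(ka_{J+x},ka_{J+y})$; it circulates to the area of the triangle magnified by $k$, which is the area of $xyz$ for both colors. Half the difference of the two weights gives $0$ on white triangles and the area on black ones. With $\sigma=\sum_{p\in J}p$, bilinearity gives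
\[
\beta_0(\sigma+x,\sigma+y)-\beta_0(x,y)=\sum_{p\in J}\bigl(\beta_0(p,y)-\beta_0(p,x)\bigr).
\]
The right side makes sense for any antisymmetric function on pairs of points, and it keeps its property.

\begin{lemma}\label{lem:gamma}
Let $\beta$ be any real function on ordered pairs of distinct points of $A$ with $\beta(y,x)=-\beta(x,y)$. Then
\[
\gamma(J;x\to y)=\frac12\sum_{p\in J}\bigl(\beta(p,y)-\beta(p,x)\bigr)
\]
is an edge weight. Its circulation is $0$ around every white triangle and $\beta(x,y)+\beta(y,z)+\beta(z,x)$ around a black triangle $(L;xyz)$.
\end{lemma}

\begin{proof}
Exchanging $x$ and $y$ changes the sign of $\gamma$. Around $(J;xyz)$ each $p\in J$ contributes one half of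
\[
\bigl(\beta(p,y)-\beta(p,x)\bigr)+\bigl(\beta(p,z)-\beta(p,y)\bigr)+\bigl(\beta(p,x)-\beta(p,z)\bigr)=0 .
\]
Around $(L;xyz)$ each $p\in K$ occurs on all three edges in \eqref{eq:edges} and contributes the negative of this expression, which is again $0$. There remain the terms $p=z$ on the first edge, $p=x$ on the second and $p=y$ on the third:
\[
\tfrac12\bigl(\beta(z,x)-\beta(z,y)\bigr)+\tfrac12\bigl(\beta(x,y)-\beta(x,z)\bigr)+\tfrac12\bigl(\beta(y,z)-\beta(y,x)\bigr).
\]
By antisymmetry this is $\beta(x,y)+\beta(y,z)+\beta(z,x)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\gamma$ be the weight of Lemma~\ref{lem:gamma} for the function $\beta$ in \eqref{eq:beta}, and define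
\begin{equation}\label{eq:G}
G=\sum_{e\in\mathcal H_k}\bigl(\eta(e)+\gamma(e)\bigr),
\end{equation}
a number that depends only on $A$ and $k$. By Lemmas \ref{lem:eta} and~\ref{lem:gamma} and by \eqref{eq:betasum}, the circulation of $\eta+\gamma$ is $1+2i_{A\setminus J}(xyz)$ around a white triangle and $-2i_{A\setminus L}(xyz)+1+2i_A(xyz)=1+2i_L(xyz)$ around a black one. In both cases it is $1$ plus twice the number of sites of the triangle. Lemma~\ref{lem:stokes} gives $N(T)+2s(T)=G$ for every $T$.

In particular $N(T)\le G$, with equality if and only if $s(T)=0$. A one-point insertion raises $N$ by $2$ and therefore lowers $s$ by exactly $1$. Insertions are possible as long as $s>0$, so exactly $s(T)$ of them lead from $T$ to a hypertriangulation with $G$ triangles. Hence $G$ is the largest value of $N$, and $T$ is maximum if and only if $N(T)=G$. If $T$ is maximal, then $s(T)=0$, since otherwise an insertion refines $T$. It remains to see that a maximum $T$ is maximal. Let $T'$ refine $T$. The triangles of $T$ have disjoint interiors, so a triangle of $T'$ is contained in at most one of them, while each of them contains at least one triangle of $T'$. Thus $N(T')\ge N(T)$, and equality forces each triangle of $T$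 to be a triangle of $T'$, so that $T'=T$.
\end{proof}

A refinement might a priori cut a triangle into many pieces of both colors. The theorem shows that whenever $T$ has a proper refinement at all, it already admits a one-point insertion.

\section{The maximum number of triangles}\label{sec:value}

We evaluate the sum \eqref{eq:G}. By Lemma~\ref{lem:hull} it is a sum over the swaps of rank $k$ during a full turn of the direction $\varphi(t)$. The method is to find a quantity that depends on the list at time $t$, whose jump at a swap of rank $k$ is the term we want, whose other jumps are simple, and whose total change over a full turn is known.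

The weight $\gamma$ involves $\beta(p,x)$ for pairs that are not hull edges. The first lemma trades it for the values of $\beta$ on the hull edges of all lower levels.

\begin{lemma}\label{lem:gammasum}
With $\beta$ and $\gamma$ as in Lemma~\ref{lem:gamma},
\[
\sum_{e\in\mathcal H_k}\gamma(e)=\sum_{m=1}^{k-1}\ \sum_{(J;x\to y)\in\mathcal H_m}\beta(x,y).
\]
\end{lemma}

\begin{proof}
For an ordering $p_1,\dots,p_n$ of $A$ put $F=\sum_{1\le i<j\le k}\beta(p_i,p_j)$. Follow the list through a full turn, performing simultaneous swaps one after the other. They involve disjoint pairs of positions, so at a swap of rank $m$ the first $m-1$ entries form the set $J$ of that swap in whichever order we proceed. A swap $(x,y)$ of rank $m<k$ replaces the term $\beta(x,y)$ by $\beta(y,x)$ and changes $F$ by $-2\beta(x,y)$. A swap of rank $k$ replaces $p_k=x$ by $y$ and changes $F$ by $\sum_{p\in J}(\beta(p,y)-\beta(p,x))=2\gamma(J;x\to y)$. A swap of rank greater than $k$ does not change $F$. After a full turn the list is the initial one, so all changes add up to $0$.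
\end{proof}

In Example~\ref{ex:five} the left side is the black total $4$, and the right side is the sum of $\beta$ around the quadrilateral $1234$, which is the level-$1$ invariant. So the lemma explains the coincidence observed there.

It remains to sum angles over hull edges. We split the points $q$ that see a swap into those above it and those below it:
\[
U_m=\frac1\pi\sum_{(J;x\to y)\in\mathcal H_m}\ \sum_{q\in J}\theta_q(x,y),\qquad
D_m=\frac1\pi\sum_{(J;x\to y)\in\mathcal H_m}\ \sum_{q\notin J\cup\{x,y\}}\theta_q(x,y).
\]
The sum of $\eta$ over $\mathcal H_k$ is $D_k$, and the sum of the function $\beta$ in \eqref{eq:beta} over $\mathcal H_m$ is $U_m+D_m$. By \eqref{eq:G} and Lemma~\ref{lem:gammasum},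
\begin{equation}\label{eq:GUD}
G=D_k+\sum_{m=1}^{k-1}(U_m+D_m).
\end{equation}

\begin{lemma}\label{lem:UD}
For $1\le m\le n-1$,
\[
U_m=m(m-1)-\sum_{i<m}f_i,\qquad D_m=m(2n-m-1)-\sum_{i\le m}f_i .
\]
\end{lemma}

\begin{proof}
If $p$ has a larger value than $q$ at time $t$, then $\langle p-q,\varphi(t)\rangle>0$, and $p-q$ has a unique argument $\alpha_{pq}(t)$ in the interval $(t-\frac\pi2,t+\frac\pi2)$. It is constant in $t$ as long as $p$ stays above $q$, and $\alpha_{pq}(t+2\pi)=\alpha_{pq}(t)+2\pi$. Consider a swap $(x,y)$ at time $t_0$ with upper set $J$.
\begin{itemize}
\item[(a)] Just before $t_0$ we have $\alpha_{xy}=t_0-\frac\pi2$, and just after $t_0$ we have $\alpha_{yx}=t_0+\frac\pi2$, since $y-x$ has argument $t_0+\frac\pi2$. The difference is $\pi$.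
\item[(b)] For $p\in J$, both $\alpha_{px}(t_0)$ and $\alpha_{py}(t_0)$ lie in an open interval of length $\pi$. By \eqref{eq:arg}, $\alpha_{py}-\alpha_{px}$ is the signed angle from $p-x$ to $p-y$, which is $\theta_p(x,y)$.
\item[(c)] For $q\notin J\cup\{x,y\}$, by the same fact, $\alpha_{xq}-\alpha_{yq}$ is the signed angle from $y-q$ to $x-q$, which is $-\theta_q(x,y)$.
\end{itemize}
Let $\Phi(t)$ be the sum of $\alpha_{pq}(t)$ over all pairs with $p$ above $q$ and both among the first $m$ entries of the list. It is constant between swaps and grows by $2\pi\binom m2$ over a full turn. A swap of rank $i<m$ keeps the set of the first $m$ entries and changes one term, by $\pi$ according to (a). A swap of rank $m$ replaces the terms $\alpha_{px}$, $p\in J$, by $\alpha_{py}$, so by (b) it changes $\Phi$ by $\sum_{p\in J}\theta_p(x,y)$. Swaps of higher rank have no effect, and simultaneous swaps affect different terms. Hence $2\pi\binom m2=\pi\sum_{i<m}f_i+\pi U_m$, which is the first formula.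

Let $\Psi(t)$ be the analogous sum over pairs among the last $n-m$ entries. It grows by $2\pi\binom{n-m}2$ over a full turn. A swap of rank $i>m$ changes it by $\pi$. At a swap of rank $m$ the first of these entries changes from $y$ to $x$, so by (c) $\Psi$ changes by $-\sum_{q\notin J\cup\{x,y\}}\theta_q(x,y)$. Swaps of lower rank have no effect. Hence $D_m=\sum_{i>m}f_i-(n-m)(n-m-1)$. Now use $\sum_{i>m}f_i=n(n-1)-\sum_{i\le m}f_i$ from Lemma~\ref{lem:hull} and $n(n-1)-(n-m)(n-m-1)=m(2n-m-1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:value}]
Lemma~\ref{lem:UD} gives $U_m+D_m=2m(n-1)-f_m-2\sum_{i<m}f_i$. We insert this in \eqref{eq:GUD}. The terms without $f_i$ add up to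
\[
k(2n-k-1)+k(k-1)(n-1)=2k(n-k)+k(k-1)n .
\]
The coefficient of $f_k$ is $-1$. For $i<k$ the coefficient of $f_i$ is $-1$ from $D_k$, $-1$ from $m=i$, and $-2$ from each of the $k-1-i$ values of $m$ with $i<m<k$, in total $-2(k-i)$. Since $k(k-1)=2\sum_{i=1}^{k-1}(k-i)$, the formula for $G$ follows.

Let $T$ have $V$ vertices, $E$ edges and $N$ triangles. Euler's formula for a triangulated polygon reads $V-E+N=1$. By Lemma~\ref{lem:hull} exactly $f_k$ edges of $T$ lie on the boundary, so $3N=2E-f_k$, and therefore $N=2V-f_k-2$. Thus $N=G$ if and only if $V=\frac12(G+f_k)+1=k(n-k)+1+\sum_{i=1}^{k-1}(k-i)(n-f_i)$, and $N=G$ characterizes maximality by Theorem~\ref{thm:main}.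
\end{proof}

For $k=1$ the formula gives $G=2n-2-f_1$. In Example~\ref{ex:five} we have $f_1=4$ and $f_2=6$, so $G=12-6+2=8$. If $A$ is in convex position, then for each $x$ and each $i$ exactly one $y$ has $i-1$ points to the right of the line from $x$ to $y$, namely the $i$-th successor of $x$ in counterclockwise order. So $f_i=n$ for all $i$, and $G=2k(n-k)-n$.

\section{When all hypertriangulations have the same size}\label{sec:class}

By Theorem~\ref{thm:main}, all level-$k$ hypertriangulations have the same number of triangles exactly if none of them has a site. To prove Theorem~\ref{thm:class} we must therefore produce a hypertriangulation that contains a prescribed triangle. Lifting the points to $\mathbb R^3$ does this, and it also shows that hypertriangulations exist at every level.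

We recall the standard fact about lower hulls. Let $X\subseteq\mathbb R^2$ be finite and not contained in a line, and let $h:X\to\mathbb R$. For each affine function $\lambda:\mathbb R^2\to\mathbb R$ let $C_\lambda$ be the convex hull of the points of $X$ at which $h-\lambda$ is minimal. The cells $C_\lambda$ are the projections of the lower faces of the convex hull of the lifted points $(v,h(v))$. The two-dimensional cells cover $\operatorname{conv}X$, and any two cells intersect in a common face or not at all.

Call heights $\omega:A\to\mathbb R$ \emph{general} if no four of the lifted points $(p,\omega_p)$ are coplanar. Since no three points of $A$ are collinear, coplanarity of four given lifted points is a nontrivial linear equation for $\omega$. So general heights are the complement of finitely many hyperplanes and are dense in $\mathbb R^A$. For a triple $x,y,z$ let $K_\omega(xyz)$ be the set of $p\in A$ whose lift lies strictly below the plane through the lifts of $x,y,z$.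

\begin{lemma}\label{lem:lift}
Let $\omega$ be general. The white triangles $(K;xyz)$ with $K=K_\omega(xyz)$, $|K|=k-1$, together with the black triangles $(K\cup\{x,y,z\};xyz)$ with $K=K_\omega(xyz)$, $|K|=k-2$, form a level-$k$ hypertriangulation $T_\omega$ of $A$.
\end{lemma}

\begin{proof}
Apply the fact above to $X=A^{(k)}$ and $h(a_I)=\frac1k\sum_{p\in I}\omega_p$. It suffices to show that the two-dimensional cells are the listed triangles. An affine function commutes with averages, so $h(a_I)-\lambda(a_I)=\frac1k\sum_{p\in I}v_p$ with $v_p=\omega_p-\lambda(p)$. Let $\tau$ be the $k$-th smallest of the numbers $v_p$, and put $K=\{p:v_p<\tau\}$ and $E=\{p:v_p=\tau\}$. The minimizing sets are $I=K\cup E'$ with $E'\subseteq E$ and $|E'|=k-|K|\ge1$. The lifts of the points of $E$ lie on the graph of $\lambda+\tau$, so $|E|\le3$. A two-dimensional cell needs at least three minimizers, which forces $E=\{x,y,z\}$ and $|E'|\in\{1,2\}$. Then the graph of $\lambda+\tau$ is the plane through the lifts of $x,y,z$, so $K=K_\omega(xyz)$, and the cell is the white triangle $(K;xyz)$ if $|E'|=1$ and the black triangle $(K\cup\{x,y,z\};xyz)$ if $|E'|=2$. Conversely, let $|K_\omega(xyz)|\in\{k-1,k-2\}$ and let the graph of $\lambda$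 be the plane through the lifts of $x,y,z$. Then $v_p$ is negative on $K_\omega(xyz)$, zero on $x,y,z$ and positive elsewhere. So $\tau=0$, and $C_\lambda$ is the listed triangle.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If $A$ is in convex position, no point of $A$ lies in the interior of a triangle of $A$, so there are no sites. If $(n,k)=(4,2)$, there are none either: a white site needs the five distinct points of $J\cup\{x,y,z,q\}$, and a black site needs a point $q\in L\setminus\{x,y,z\}=\emptyset$. In both cases $N(T)=G$ for all $T$.

Now let $A$ not be in convex position and $(n,k)\ne(4,2)$. Some $q\in A$ lies in the convex hull of the other points. By Carath\'eodory's theorem, which says that a point in the convex hull of a planar set lies in the convex hull of at most three of its points, and since $q$ is on no segment between two other points, $q$ lies in the interior of a triangle $xyz$ of $A$. In particular $n\ge4$. We have $k\le n-3$ or $k\ge3$, because $n-2\le k\le2$ would force $(n,k)=(4,2)$. If $k\le n-3$, choose $K\subseteq A\setminus\{q,x,y,z\}$ with $|K|=k-1\le n-4$. Otherwise $k\ge3$, and we choose $K\subseteq A\setminus\{x,y,z\}$ with $q\in K$ and $|K|=k-2$, which is possible as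 $1\le k-2\le n-3$. The heights $0$ on $x,y,z$, $-1$ on $K$ and $+1$ elsewhere have $K_\omega(xyz)=K$, with all lifts other than those of $x,y,z$ strictly off the plane. This persists for nearby heights, so it holds for some general $\omega$. By Lemma~\ref{lem:lift}, $T_\omega$ contains the white triangle $(K;xyz)$ with $q\notin K$, or the black triangle $(K\cup\{x,y,z\};xyz)$ with $q\in K$. So $T_\omega$ has a site, and a one-point insertion yields a hypertriangulation with more triangles.
\end{proof}

\begin{remark}[The role of genericity]
The proofs use genericity only at level $1$ and at the given level $k$; the other levels enter only through the numbers $f_i$, and Lemma~\ref{lem:hull} needs nothing but level $1$. That no three points of $A$ are collinear makes white and black triangles nondegenerate, the angles $\theta_q(x,y)$ well defined, and ties occur only in pairs. Without it Theorem~\ref{thm:main} fails as stated: if $A$ consists of the vertices of a triangle and the midpoint of a side, then at level $1$ the single triangle has $s=0$ but is not maximal. That the points of $A^{(k)}$ are distinct gives each edge of $T$ unique data $(J;x\to y)$, so that the two triangles at an interior edge assign opposite weights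 to it. That no three points of $A^{(k)}$ are collinear keeps a vertex from lying inside an edge of another triangle, which the definition of a triangulation excludes in any case.
\end{remark}

\begin{thebibliography}{1}
\bibitem{EGS}
Herbert Edelsbrunner, Alexey Garber, Morteza Saghafian,
\emph{Order-2 Delaunay Triangulations Optimize Angles},
arXiv:2310.18238 (2023).
\end{thebibliography}
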